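\title{Matrix coefficients of Schwartz--Whittaker functions\\ over Archimedean fields}

\begin{abstract}
Let $G$ be a connected quasi-split reductive group over $\mathbb R$ or $\mathbb C$, let $N$ be the unipotent radical of a Borel subgroup, and let $\psi$ be a nondegenerate unitary character of $N$. We prove that the matrix coefficients of right translation on the Schwartz space of $(N,\psi)\backslash G$, taken for the $L^2$ inner product on $N\backslash G$, are Schwartz functions on $G$. This is the Archimedean analogue of a compact support theorem of Lapid and Mao. The coefficient depends continuously on the data, and the property fails for every degenerate unitary character. The proof writes the coefficient as an oscillatory integral over $N\times G$ and removes polynomial factors in the $N$-variable by integration by parts; the algebraic input is that a regular nilpotent element of the opposite nilradical centralizes no nonzero element of the Lie algebra of $N$.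
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The question}
Let $k$ be $\mathbb R$ or $\mathbb C$, let $G$ be a connected quasi-split reductive group over $k$, and let $B=TN$ be a Borel subgroup defined over $k$, with maximal torus $T$ and unipotent radical $N$. We use the same letters for the groups of $k$-points, viewed as real Lie groups. Let $S\subset T$ be the maximal $k$-split torus. For a relative simple root $\alpha$ of $(B,S)$, let $U_\alpha\subset N$ be the connected $k$-subgroup whose Lie algebra is the sum of the $S$-weight spaces of weights $\alpha$ and $2\alpha$. A continuous unitary character $\psi:N\to\mathbb C^\times$ is \emph{nondegenerate} if it is nontrivial on $U_\alpha(k)$ for every relative simple root $\alpha$, and \emph{degenerate} otherwise. For $G=\mathrm{GL}_n(\mathbb R)$ with $N$ upper triangular, the unitary characters are $\psi(u)=\exp\bigl(i\sum_j\xi_ju_{j,j+1}\bigr)$ with $\xi_j\in\mathbb R$, and $\psi$ is nondegenerate when no $\xi_j$ vanishes.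

Fix a faithful algebraic representation $\tau:G\to \mathrm{GL}_n$ and put
\[
\|g\|=n\max_{i,j}\bigl(|\tau(g)_{ij}|,\,|\tau(g^{-1})_{ij}|\bigr).
\]
Let $\mathfrak g$ be the real Lie algebra of $G(k)$. The translations $(L(z)\phi)(g)=\phi(z^{-1}g)$ and $(R(z)\phi)(g)=\phi(gz)$ give two commuting actions $L,R$ of the universal enveloping algebra $U(\mathfrak g)$ on $C^\infty(G)$. The \emph{Schwartz space} $\mathcal S(G)$ consists of the smooth functions $f$ on $G$ with
\[
\sup_{g\in G}\|g\|^d\,\bigl|(L(X)R(Y)f)(g)\bigr|<\infty\qquad\text{for all }X,Y\in U(\mathfrak g),\ d\ge0,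
\]
and these seminorms define its topology. Since $\tau$ is a closed embedding, the entries of $\tau(g)$ and $\tau(g^{-1})$ generate the ring of regular functions on $G$. Hence the norms of two faithful representations satisfy $\|g\|'\le C\|g\|^m$, so $\mathcal S(G)$ does not depend on $\tau$, and the sets $\{\|g\|\le C\}$ are compact.

The groups $G$ and $N$ are unimodular. Fix Haar measures on them, and the invariant measure on $N\backslash G$ for which $\int_G\phi(x)\,dx=\int_{N\backslash G}\int_N\phi(ux)\,du\,dx$. For a continuous unitary character $\psi$ of $N$ and $f\in\mathcal S(G)$ put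
\[
W_f(x)=\int_Nf(ux)\psi(u)^{-1}\,du ,
\]
so that $W_f(ux)=\psi(u)W_f(x)$ for $u\in N$, and let $\mathcal S(N,\psi\backslash G)$ be the space of all $W_f$. For $W_1,W_2$ in this space consider the matrix coefficient
\[
\langle R(g)W_1,W_2\rangle=\int_{N\backslash G}W_1(xg)\overline{W_2(x)}\,dx,\qquad g\in G .
\]

The same definitions make sense over a non-Archimedean local field, with $\mathcal S(G)=C_c^\infty(G)$. For nondegenerate $\psi$ and any local field, the matrix coefficient is known to lie in the Harish-Chandra Schwartz space $\mathcal C(G)$, which we do not use. Over a non-Archimedean field, Lapid and Mao proved more: the coefficient is compactly supported. The question, posed in \cite{BP}, is whether the analogue holds over $\mathbb R$ and $\mathbb C$: \emph{for $\psi$ nondegenerate, does $g\mapsto\langle R(g)W_1,W_2\rangle$ belong to $\mathcal S(G)$ for all $W_1,W_2\in\mathcal S(N,\psi\backslash G)$?}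

\subsection{Results}
The answer is yes.

\begin{theorem}\label{thm:main}
If $\psi$ is nondegenerate, then $\langle R(\cdot)W_1,W_2\rangle\in\mathcal S(G)$ for all $W_1,W_2\in\mathcal S(N,\psi\backslash G)$.
\end{theorem}

The proof multiplies and differentiates the pair of functions that defines $W_1$ and $W_2$, and it is simpler to do this with one function of two variables. For $F\in\mathcal S(G\times G)$ set
\[
\Phi_F(g)=\int_G\int_NF(uxg,x)\,\psi(u)^{-1}\,du\,dx .
\]
We shall see in Lemma~\ref{lem:unfold} that $\langle R(\cdot)W_{f_1},W_{f_2}\rangle=\Phi_F$ for $F(y,x)=f_1(y)\overline{f_2(x)}$, so Theorem~\ref{thm:main} is contained in part (a) of the following.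

\begin{theorem}\label{thm:strong}
\begin{enumerate}
\item[(a)] If $\psi$ is nondegenerate, then $F\mapsto\Phi_F$ is a continuous linear map $\mathcal S(G\times G)\to\mathcal S(G)$. In particular, $(f_1,f_2)\mapsto\langle R(\cdot)W_{f_1},W_{f_2}\rangle$ is jointly continuous $\mathcal S(G)\times\mathcal S(G)\to\mathcal S(G)$.
\item[(b)] Let $\psi$ be a continuous unitary character of $N$ that is trivial on $U_\alpha(k)$ for some relative simple root $\alpha$. Then there are $W\in\mathcal S(N,\psi\backslash G)$ and $c,d>0$ such that $\langle R(g)W,W\rangle\ge c\|g\|^{-d}$ for all $g\in U_\alpha(k)$; so this coefficient is not in $\mathcal S(G)$.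
\end{enumerate}
\end{theorem}

Thus, among the unitary characters of $N$, the nondegenerate ones are exactly those for which all matrix coefficients lie in $\mathcal S(G)$.

\subsection{Where the decay comes from}\label{sec:heuristic}
If $G$ is a torus, then $N$ is trivial and $\Phi_F(g)=\int_GF(xg,x)\,dx$. The inequality $\|g\|\le\|x\|\,\|xg\|$ transfers the decay of $F$ to $\Phi_F$. In general $g=x^{-1}u^{-1}(uxg)$, so that $\|g\|\le\|x\|\,\|u\|\,\|uxg\|$, and the decay of $F$ controls the first and last factors but not $\|u\|$. The size of the integrand gives no decay in this direction: $|W_f|$ is constant on each coset $Nx$. Any decay of the coefficient along $N$ has to come from the oscillation of $\psi$.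

To see the oscillation, take $G=\mathrm{SL}_2(\mathbb R)$ and
\begin{equation}\label{eq:sl2}
u_t=\begin{pmatrix}1&t\\0&1\end{pmatrix},\qquad a_s=\begin{pmatrix}e^s&0\\0&e^{-s}\end{pmatrix},\qquad \psi(u_t)=e^{i\xi t}.
\end{equation}
From $a_su_ba_s^{-1}=u_{e^{2s}b}$ we get $W_1(a_su_b)=e^{i\xi e^{2s}b}\,W_1(a_s)$. Along the curve $x=a_s$ in $N\backslash G$, the integrand of $\langle R(u_b)W_1,W_2\rangle$ therefore has a fixed amplitude and the phase $\xi e^{2s}b$. For an amplitude $\phi\in C_c^\infty(\mathbb R)$,
\[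
\int_{\mathbb R}e^{i\xi e^{2s}b}\phi(s)\,ds=\int_0^\infty e^{i\xi\rho b}\,\phi\bigl(\tfrac12\log\rho\bigr)\frac{d\rho}{2\rho}
\]
is the Fourier transform of a test function at $\xi b$. It decreases rapidly in $b$ if $\xi\ne0$ and is constant if $\xi=0$. Over a non-Archimedean field the Fourier transform of a test function has compact support. This suggests both parts of Theorem~\ref{thm:strong}, and it suggests rapid decay as the Archimedean counterpart of compact support.

Section~\ref{sec:reduction} reduces Theorem~\ref{thm:strong}(a) to one statement, Proposition~\ref{prop:remove}: a polynomial factor $p(u)$ in the integral $\Phi_F$ can be traded for a differential operator on $F$. Section~\ref{sec:sl2} proves it by hand for $\mathrm{SL}_2(\mathbb R)$, and Sections~\ref{sec:parts} and~\ref{sec:ideal} prove it in general. Section~\ref{sec:degenerate} proves Theorem~\ref{thm:strong}(b).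

\section{Reduction to polynomial factors on $N$}\label{sec:reduction}

\subsection{Conventions}
We may assume $k=\mathbb R$. Indeed, let $k=\mathbb C$ and $G'=\operatorname{Res}_{\mathbb C/\mathbb R}G$. This is a connected reductive group over $\mathbb R$ with $G'(\mathbb R)=G(\mathbb C)$ and with the Borel subgroup $\operatorname{Res}_{\mathbb C/\mathbb R}B$. Its relative root spaces are the root spaces of $G$, viewed as real planes, so the groups $U_\alpha(k)$ are the same for $G$ and $G'$. Composing $\tau$ with $\mathrm{GL}_n(\mathbb C)\subset\mathrm{GL}_{2n}(\mathbb R)$ changes $\|\cdot\|$ by bounded factors. All objects in the theorems are unchanged. \emph{From now on $k=\mathbb R$}, so the entries of $\tau(g)$ are real.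

In this section $\psi$ is any continuous unitary character of $N$, unless it is said to be nondegenerate.

The matrix norm $n\max_{i,j}|m_{ij}|$ is submultiplicative, and $1=\sum_l\tau(g)_{1l}\tau(g^{-1})_{l1}\le\|g\|^2/n$. Hence
\begin{equation}\label{eq:norm}
\|gz\|\le\|g\|\,\|z\|,\qquad\|g^{-1}\|=\|g\|,\qquad\|g\|\ge1 .
\end{equation}
On $G\times G$ we use $\tau\oplus\tau$, whose norm is $2\max(\|y\|,\|x\|)$. Since $\max(\|y\|,\|x\|)\le\|y\|\|x\|\le\max(\|y\|,\|x\|)^2$, the topology of $\mathcal S(G\times G)$ is given by the seminorms $\nu_d(DF)$, where $D$ runs over products of left and right invariant derivatives in the two variables and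
\[
\nu_d(F)=\sup_{y,x}\|y\|^d\|x\|^d|F(y,x)| .
\]

Let $\mathfrak n$ be the Lie algebra of $N$. The map $\exp:\mathfrak n\to N$ is a diffeomorphism that carries Lebesgue measure to Haar measure. Let $\mathcal P$ be the algebra of complex-valued polynomial functions on $\mathfrak n$, viewed as functions on $N$ through $\exp$. Let $\mathcal A$ be the complex algebra of functions on $G$ generated by the entries of $\tau(g)$ and $\tau(g^{-1})$.

\subsection{Convergence}

\begin{lemma}\label{lem:int}
\begin{enumerate}
\item[(a)] The restriction to $N$ of an element of $\mathcal A$ lies in $\mathcal P$, and each $p\in\mathcal P$ satisfies $|p(u)|\le C\|u\|^m$ for some $C,m$.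
\item[(b)] There is $d_0>0$ with $\int_N\|u\|^{-d_0}\,du<\infty$ and $\int_G\|x\|^{-d_0}\,dx<\infty$.
\item[(c)] For every $y\in G$ we have $\int_N\|uy\|^{-2d_0}\,du\le\int_N\|u\|^{-d_0}\,du$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) For $V\in\mathfrak n$ the matrix $d\tau(V)$ is nilpotent, so the entries of $\tau(\exp(\pm V))=\exp(\pm d\tau(V))$ are polynomials in $V$. Conversely, for $u=\exp V$ we have $d\tau(V)=\sum_{r=1}^{n-1}(-1)^{r-1}(\tau(u)-1)^r/r$, and $d\tau$ has a linear left inverse. So the coordinates of $V$ are polynomials in the entries of $\tau(u)$, which gives the bound.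

(b) By (a) and $\|u\|\ge1$, there are $c,m>0$ with $\|\exp V\|\ge c(1+|V|)^{1/m}$ for a norm $|\cdot|$ on $\mathfrak n$; this gives the first integral. For the second, let $\mathfrak a$ be the Lie algebra of $S(\mathbb R)$. Recall the Cartan decomposition $G=K\exp(\mathfrak a^+)K$, with $K$ a maximal compact subgroup and $\mathfrak a^+$ a closed Weyl chamber, in which Haar measure is $dk_1\,J(H)\,dH\,dk_2$ with $J(H)=O(e^{c_1|H|})$ for some $c_1$ (cf.\ \cite[\S2.A.2]{Wallach}). The eigenvalues of $\tau(\exp(\pm H))$ are $e^{\pm\mu(H)}$, where $\mu$ runs over the weights of $\mathfrak a$ in $\tau$, and a submultiplicative matrix norm bounds eigenvalues. So $\|\exp H\|\ge\exp(\max_\mu|\mu(H)|)$. As $d\tau$ is injective and diagonalizable on $\mathfrak a$, the function $\max_\mu|\mu(H)|$ is a norm on $\mathfrak a$, and $\|\exp H\|\ge e^{c_2|H|}$ with $c_2>0$. Since $\|\cdot\|$ is bounded on $K$, \eqref{eq:norm} gives $\|k_1\exp(H)k_2\|\ge c_3e^{c_2|H|}$, and the integral converges for $d_0>c_1/c_2$.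

(c) The function $u\mapsto\|uy\|$ is continuous and at least $\|u\|/\|y\|$, so it attains its minimum on $N$ at some $u_0$. Replacing $y$ by $u_0y$ does not change the integral, so we may assume $\|y\|\le\|uy\|$ for all $u$. Then $\|u\|\le\|uy\|\,\|y^{-1}\|\le\|uy\|^2$.
\end{proof}

Part (c) shows that the integral defining $W_f$ converges. To bound $\|g\|^d\,\Phi_F(g)$ we must allow a polynomial in $u$ inside the integral. For $p\in\mathcal P$ and $F\in\mathcal S(G\times G)$ put
\[
I_p(F)(g)=\int_G\int_Np(u)\,F(uxg,x)\,\psi(u)^{-1}\,du\,dx ,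
\]
so that $I_1(F)=\Phi_F$, and $I_p(F)$ is linear in $p$ and in $F$.

\begin{lemma}\label{lem:conv}
\begin{enumerate}
\item[(a)] If $|p(u)|\le C\|u\|^m$, then for all $u\in N$ and $x,g\in G$,
\begin{equation}\label{eq:dominate}
|p(u)F(uxg,x)|\le C\,\nu_{m+2d_0}(F)\,\|g\|^{m+d_0}\,\|u\|^{-d_0}\|x\|^{-d_0}.
\end{equation}
So $I_p(F)(g)$ converges absolutely, with an integrable majorant that is uniform for $g$ in compact sets.
\item[(b)] There is a constant $C_0$ with $|\Phi_F(g)|\le C_0\,\nu_{2d_0}(F)$ for all $g\in G$ and all $F$.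
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Put $y=uxg$. As $\|y\|\ge1$, we have $|F(y,x)|\le\nu_{m+2d_0}(F)\|y\|^{-(m+d_0)}\|x\|^{-(m+2d_0)}$. Insert $\|y\|^{-1}\le\|u\|^{-1}\|x\|\,\|g\|$, which follows from $u=yg^{-1}x^{-1}$.

(b) We have $|F(uxg,x)|\le\nu_{2d_0}(F)\|uxg\|^{-2d_0}\|x\|^{-d_0}$. Integrate over $u$ with Lemma~\ref{lem:int}(c), applied to $y=xg$, and then over $x$.
\end{proof}

The bound (b) is uniform in $g$ because it uses the invariance of $du$; a nonconstant factor $p(u)$ spoils this, and (a) gives only polynomial growth of $I_p(F)$.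

\begin{lemma}\label{lem:unfold}
For $f_1,f_2\in\mathcal S(G)$, the function $F=f_1\otimes\overline{f_2}$, $F(y,x)=f_1(y)\overline{f_2(x)}$, lies in $\mathcal S(G\times G)$ and depends continuously on $(f_1,f_2)$. The integral defining $\langle R(g)W_{f_1},W_{f_2}\rangle$ converges absolutely and equals $\Phi_F(g)$.
\end{lemma}

\begin{proof}
Each seminorm $\nu_d(DF)$ is a product of a seminorm of $f_1$ and a seminorm of $f_2$. Insert the definition of $\overline{W_{f_2}(x)}$ and use $\psi(v)W_{f_1}(xg)=W_{f_1}(vxg)$: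
\[
\langle R(g)W_{f_1},W_{f_2}\rangle=\int_{N\backslash G}\int_NW_{f_1}(vxg)\overline{f_2(vx)}\,dv\,dx=\int_GW_{f_1}(xg)\overline{f_2(x)}\,dx=\Phi_F(g).
\]
All three integrals are bounded absolutely by $\int_G\int_N|F(uxg,x)|\,du\,dx$, which is finite by Lemma~\ref{lem:conv}(a).
\end{proof}

\subsection{The reduction}
For $Y\in\mathfrak g$ define
\[
(\lambda^1_YF)(y,x)=\frac d{dt}\Big|_{t=0}F(\exp(tY)y,x),\qquad(\lambda^2_YF)(y,x)=\frac d{dt}\Big|_{t=0}F(y,\exp(tY)x),
\]
and extend these $\mathbb C$-linearly to $Y$ in the complexification $\mathfrak g_{\mathbb C}$. They are the operators $-L(Y)$ in the first and in the second variable. Let $\mathcal D$ be the unital algebra of operators that they generate; its elements are continuous on $\mathcal S(G\times G)$.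

\begin{proposition}\label{prop:remove}
Let $\psi$ be nondegenerate. For each $p\in\mathcal P$ there is $D_p\in\mathcal D$ such that $I_p(F)=\Phi_{D_pF}$ for all $F\in\mathcal S(G\times G)$.
\end{proposition}

\begin{proof}[Proof of Theorems~\ref{thm:main} and~\ref{thm:strong}(a), assuming Proposition~\ref{prop:remove}]
\emph{Multipliers.} Elements of $\mathcal A$ are bounded by a constant times a power of $\|g\|$. The algebra $\mathcal A$ is stable under $L(Y)$ and $R(Y)$, because these derivatives of the matrix $\tau(g)$ are $-d\tau(Y)\tau(g)$ and $\tau(g)d\tau(Y)$, and those of $\tau(g^{-1})$ are $\tau(g^{-1})d\tau(Y)$ and $-d\tau(Y)\tau(g^{-1})$. By the Leibniz rule, multiplication by $(b\otimes a)(y,x)=b(y)a(x)$, with $a,b\in\mathcal A$, is continuous on $\mathcal S(G\times G)$.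

\emph{Decay.} Put $y=uxg$. From $g=x^{-1}u^{-1}y$ and $g^{-1}=y^{-1}ux$,
\[
\tau(g)_{ij}=\sum_{l,l'}\tau(x^{-1})_{il}\,\tau(u^{-1})_{ll'}\,\tau(y)_{l'j},\qquad
\tau(g^{-1})_{ij}=\sum_{l,l'}\tau(y^{-1})_{il}\,\tau(u)_{ll'}\,\tau(x)_{l'j}.
\]
Consider the functions $q$ on $G$ that have a finite expansion $q(g)=\sum_la_l(x)p_l(u)b_l(uxg)$, valid for all $(u,x,g)$, with $a_l,b_l\in\mathcal A$ and $p_l\in\mathcal P$. They form an algebra, which contains the generators of $\mathcal A$ by the display and Lemma~\ref{lem:int}(a). So every $q\in\mathcal A$ has such an expansion, and Proposition~\ref{prop:remove} gives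
\[
q\,\Phi_F=\sum_lI_{p_l}\bigl((b_l\otimes a_l)F\bigr)=\Phi_{E_qF},\qquad E_qF=\sum_lD_{p_l}\bigl((b_l\otimes a_l)F\bigr),
\]
with $E_q$ continuous on $\mathcal S(G\times G)$. For an integer $r\ge0$ take
\[
q_r(g)=n^{2r}\sum_{i,j}\bigl(\tau(g)_{ij}^{2r}+\tau(g^{-1})_{ij}^{2r}\bigr),
\]
which lies in $\mathcal A$ and satisfies $q_r(g)\ge\|g\|^{2r}$. Lemma~\ref{lem:conv}(b) gives
\begin{equation}\label{eq:decay}
\sup_{g\in G}\|g\|^{2r}|\Phi_F(g)|\le C_0\,\nu_{2d_0}(E_{q_r}F),
\end{equation}
and the right side is a continuous seminorm of $F$.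

\emph{Derivatives.} Let $R^1,R^2$ denote right translation in the first and in the second variable. For $Y\in U(\mathfrak g)$, applying $R(Y)$ to $g\mapsto F(uxg,x)$ gives $(R^1(Y)F)(uxg,x)$. In a chart of $G$, each partial derivative is a combination of operators $R(Y)$ with smooth coefficients, so by \eqref{eq:dominate} all partial derivatives in $g$ of the integrand of $\Phi_F$ are dominated, locally uniformly in $g$. Hence $\Phi_F$ is smooth and $R(Y)\Phi_F=\Phi_{R^1(Y)F}$. For left derivatives, the substitution $x\mapsto xz$ gives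
\[
\Phi_F(z^{-1}g)=\int_G\int_NF(uxz^{-1}g,x)\psi(u)^{-1}\,du\,dx=\int_G\int_NF(uxg,xz)\psi(u)^{-1}\,du\,dx .
\]
Take $z=\exp(tX)$ with $X\in\mathfrak g$ and $|t|\le1$. The $t$-derivative of the last integrand is $(R^2(X)F)(uxg,xz)\psi(u)^{-1}$, which is dominated as in \eqref{eq:dominate} because $\|xz\|^{-1}\le\|z\|\,\|x\|^{-1}$. So $L(X)\Phi_F=\Phi_{R^2(X)F}$, and by iteration
\[
L(X)R(Y)\Phi_F=\Phi_{R^2(X)R^1(Y)F}\qquad(X,Y\in U(\mathfrak g)).
\]
Applying \eqref{eq:decay} to $R^2(X)R^1(Y)F$ bounds every seminorm of $\Phi_F$ by a continuous seminorm of $F$. This is the first assertion of Theorem~\ref{thm:strong}(a). The second assertion and Theorem~\ref{thm:main} follow from Lemma~\ref{lem:unfold}.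
\end{proof}

Nondegeneracy entered only through Proposition~\ref{prop:remove}. By Theorem~\ref{thm:strong}(b), the proposition therefore fails for every degenerate $\psi$.

\section{The case of $\mathrm{SL}_2(\mathbb R)$}\label{sec:sl2}

Keep the notation \eqref{eq:sl2}, with $\xi\neq0$ and $du=dt$. Here $\mathcal P=\mathbb C[t]$ and $a_s=\exp(sH)$ with $H=\operatorname{diag}(1,-1)$. The torus rescales the frequency of $\psi$, and differentiating $e^{-i\xi t}$ with respect to the frequency brings down a factor $t$. To use this, substitute $x\mapsto a_sx$ in $I_{t^m}(F)(g)$, write $u_ta_s=a_su_{e^{-2s}t}$, and substitute $t\mapsto e^{2s}t$: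
\begin{align*}
I_{t^m}(F)(g)&=\int_G\int_{\mathbb R}t^m\,F\bigl(a_su_{e^{-2s}t}xg,\,a_sx\bigr)e^{-i\xi t}\,dt\,dx\\
&=e^{2(m+1)s}\int_G\int_{\mathbb R}t^m\,F\bigl(a_su_txg,\,a_sx\bigr)e^{-i\xi e^{2s}t}\,dt\,dx .
\end{align*}
The left side does not depend on $s$. For $|s|\le1$ the $s$-derivative of the last integrand is dominated as in \eqref{eq:dominate}, since $\|a_s\|$ is bounded. Differentiating at $s=0$ gives
\begin{equation}\label{eq:sl2rec}
2i\xi\,I_{t^{m+1}}(F)=I_{t^m}\bigl((\lambda^1_H+\lambda^2_H+2m+2)F\bigr).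
\end{equation}
Since $\xi\ne0$, induction on $m$ proves Proposition~\ref{prop:remove} with
\[
D_{t^m}=(2i\xi)^{-m}\prod_{r=1}^m\bigl(\lambda^1_H+\lambda^2_H+2r\bigr).
\]
For $\xi=0$ the left side of \eqref{eq:sl2rec} vanishes and the identity says nothing about $I_{t^{m+1}}(F)$.

In higher rank the same computation with the torus $T$ lowers the degree only in the coordinates along simple roots, because $\psi$ is trivial on the commutator subgroup of $N$ and its phase involves no other coordinate. To reach the remaining coordinates we translate $x$ by $\exp(sX)$ with $X$ a sum of negative root vectors. Such an element does not normalize $N$, so the second substitution is no longer available. Its infinitesimal form survives: translation of $x$ produces the derivative of $F$ along $\operatorname{Ad}(u)X$, and the component of $\operatorname{Ad}(u)X$ in $\mathfrak n$ can be integrated by parts against $\psi(u)^{-1}du$.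

\section{Integration by parts}\label{sec:parts}

\subsection{The height grading and the differential of $\psi$}
Let $\mathfrak t$ be the Lie algebra of $T$, let $\mathfrak g^\beta\subset\mathfrak g_{\mathbb C}$ be the root space, a complex line, of a root $\beta$ of $\mathfrak t_{\mathbb C}$, and let $\Delta$ be the set of simple roots for the positive system given by $\mathfrak n_{\mathbb C}$. The height of a root $\beta=\sum_{\gamma\in\Delta}n_\gamma\gamma$ is $\sum n_\gamma$. Let $\mathfrak g_0=\mathfrak t_{\mathbb C}$, and for $j\ne0$ let $\mathfrak g_j$ be the sum of the root spaces of height $j$. Then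
\[
\mathfrak g_{\mathbb C}=\bigoplus_{j\in\mathbb Z}\mathfrak g_j,\qquad[\mathfrak g_j,\mathfrak g_{j'}]\subset\mathfrak g_{j+j'},\qquad\mathfrak n_{\mathbb C}=\bigoplus_{j\ge1}\mathfrak g_j,\qquad[\mathfrak n_{\mathbb C},\mathfrak n_{\mathbb C}]=\bigoplus_{j\ge2}\mathfrak g_j ,
\]
the last equality because $\mathfrak g_1$ generates $\mathfrak n_{\mathbb C}$. For $s\in\mathbb C^\times$ let $\delta_s$ be the automorphism of $\mathfrak g_{\mathbb C}$ that acts on $\mathfrak g_j$ by $s^j$.

A continuous character of a Lie group is smooth. Let $\chi:\mathfrak n_{\mathbb C}\to\mathbb C$ be the $\mathbb C$-linear extension of $d\psi$, so that $\psi(\exp Z)=e^{\chi(Z)}$ for $Z\in\mathfrak n$. It vanishes on $[\mathfrak n_{\mathbb C},\mathfrak n_{\mathbb C}]$. We extend it by zero on $\mathfrak g_j$ for $j\le0$, so that $\chi$ is a linear form on $\mathfrak g_{\mathbb C}$ that vanishes on $\mathfrak g_j$ for all $j\ne1$. Nondegeneracy is defined by relative roots, while the algebra below takes place in $\mathfrak g_{\mathbb C}$; the next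 lemma translates.

\begin{lemma}\label{lem:chi}
If $\psi$ is nondegenerate, then $\chi$ is nonzero on $\mathfrak g^\gamma$ for every $\gamma\in\Delta$.
\end{lemma}

\begin{proof}
Let $\sigma$ be the complex conjugation of $\mathfrak g_{\mathbb C}$ with respect to $\mathfrak g$. As $T$ and $B$ are defined over $\mathbb R$, it preserves $\mathfrak t_{\mathbb C}$ and $\mathfrak n_{\mathbb C}$, and it permutes the root spaces $\mathfrak g^\gamma$, $\gamma\in\Delta$. We use the following fact on quasi-split groups (Borel--Tits): restriction to $S$ maps $\Delta$ onto the set of relative simple roots, which is linearly independent, and the fibers are the orbits of $\sigma$.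

Let $\gamma_0\in\Delta$, let $\alpha$ be its restriction and $O$ its orbit. By linear independence, a positive root $\beta=\sum n_\gamma\gamma$ restricts to $m\alpha$ if and only if $n_\gamma=0$ for $\gamma\notin O$ and $\sum_{\gamma\in O}n_\gamma=m$. Hence the complexified Lie algebra of $U_\alpha$ is the sum of $\bigoplus_{\gamma\in O}\mathfrak g^\gamma$ and a subspace of $\mathfrak g_2$, on which $\chi$ vanishes. Since $U_\alpha$ is the exponential of its Lie algebra and $\psi$ is nontrivial on it, $\chi$ is nonzero on $\mathfrak g^\gamma$ for some $\gamma\in O$. Since $\psi$ is unitary, $\chi(\mathfrak n)\subset i\mathbb R$, so $\chi(\sigma Z)=-\overline{\chi(Z)}$ for $Z\in\mathfrak n_{\mathbb C}$, and $\chi$ is nonzero on $\sigma\mathfrak g^\gamma$ as well. One of $\mathfrak g^\gamma$, $\sigma\mathfrak g^\gamma$ is $\mathfrak g^{\gamma_0}$.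
\end{proof}

\subsection{Weights of polynomials}
Each $p\in\mathcal P$ extends uniquely to a complex polynomial on $\mathfrak n_{\mathbb C}$. We say that $p$ has \emph{weight} $m$, and write $p\in\mathcal P_m$, if $p(\delta_sV)=s^mp(V)$ for all $s$ and $V$. A linear coordinate on $\mathfrak g_j$ has weight $j\ge1$, and weights add under multiplication. Hence $\mathcal P=\bigoplus_{m\ge0}\mathcal P_m$, $\mathcal P_0=\mathbb C$, $\mathcal P_m=0$ for $m<0$, and $\mathcal P_+=\bigoplus_{m\ge1}\mathcal P_m$ is the ideal of polynomials that vanish at $V=0$. The induction will be on the weight; Example~\ref{ex:sl3} shows why the ordinary degree does not serve.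

For $Z\in\mathfrak n$ put $(\partial_Zp)(u)=\frac d{dt}\big|_{t=0}p(\exp(tZ)u)$, and extend $\mathbb C$-linearly to $Z\in\mathfrak n_{\mathbb C}$. Fix a basis $(Y_l)$ of $\mathfrak g_{\mathbb C}$ with $Y_l\in\mathfrak g_{d_l}$. For $X\in\mathfrak g_{\mathbb C}$ define functions $c_{X,l}$ and $c_X$ on $N$ by
\[
\operatorname{Ad}(u)X=\sum_lc_{X,l}(u)Y_l,\qquad c_X(u)=\chi(\operatorname{Ad}(u)X)=\sum_{d_l\ge1}\chi(Y_l)\,c_{X,l}(u).
\]

\begin{lemma}\label{lem:weights}
\begin{enumerate}
\item[(a)] If $Z\in\mathfrak g_j$ with $j\ge1$, then $\partial_Z\mathcal P_m\subset\mathcal P_{m-j}$.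
\item[(b)] If $X\in\mathfrak g_{-j}$, then $c_{X,l}\in\mathcal P_{j+d_l}$ and $c_X\in\mathcal P_{j+1}$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $*$ be the Baker--Campbell--Hausdorff product, the polynomial map $\mathfrak n_{\mathbb C}\times\mathfrak n_{\mathbb C}\to\mathfrak n_{\mathbb C}$ given by iterated brackets, with $\exp(Z)\exp(V)=\exp(Z*V)$ on $\mathfrak n$. The expression $\frac d{dt}\big|_{t=0}p(tZ*V)$ is $\mathbb C$-linear in $Z\in\mathfrak n_{\mathbb C}$, polynomial in $V\in\mathfrak n_{\mathbb C}$, and equal to $(\partial_Zp)(V)$ for real $Z,V$; so it computes $\partial_Zp$ in general. As $\delta_s$ is an automorphism for $*$, for $p\in\mathcal P_m$ we get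
\[
(\partial_Zp)(\delta_sV)=\frac d{dt}\Big|_{t=0}p\bigl(\delta_s(ts^{-j}Z*V)\bigr)=s^{m-j}(\partial_Zp)(V).
\]

(b) We have $\operatorname{Ad}(\exp V)X=e^{\operatorname{ad}V}X$, a polynomial in $V$ because $\operatorname{ad}V$ raises the grading. Moreover $e^{\operatorname{ad}(\delta_sV)}X=\delta_se^{\operatorname{ad}V}\delta_s^{-1}X=s^j\delta_se^{\operatorname{ad}V}X$, and the coefficient of $Y_l$ gives $c_{X,l}(\delta_sV)=s^{j+d_l}c_{X,l}(V)$. Only the terms with $d_l=1$ contribute to $c_X$.
\end{proof}

\subsection{The key identity}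
The next two lemmas express the left invariance of $dx$ and of $du$. They hold for every unitary $\psi$.

\begin{lemma}\label{lem:A}
For $X\in\mathfrak g_{\mathbb C}$, $p\in\mathcal P$ and $F\in\mathcal S(G\times G)$,
\[
\sum_lI_{pc_{X,l}}(\lambda^1_{Y_l}F)+I_p(\lambda^2_XF)=0 .
\]
\end{lemma}

\begin{proof}
The left side is $\mathbb C$-linear in $X$, so let $X\in\mathfrak g$. Fix $u$ and $g$, and put $z_t=\exp(tX)$. The integral $\int_GF(uz_txg,z_tx)\,dx$ does not depend on $t$. Since $uz_t=\exp(t\operatorname{Ad}(u)X)u$, the $t$-derivative of the integrand is $\bigl(\lambda^1_{\operatorname{Ad}(u)X}F+\lambda^2_XF\bigr)(uz_txg,z_tx)$, which for $|t|\le1$ is at most a constant times $\|x\|^{-d_0}$, because $\|z_tx\|^{-1}\le\|z_t\|\,\|x\|^{-1}$. Differentiating at $t=0$ and expanding $\operatorname{Ad}(u)X$,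
\[
\sum_lc_{X,l}(u)\int_G(\lambda^1_{Y_l}F)(uxg,x)\,dx+\int_G(\lambda^2_XF)(uxg,x)\,dx=0 .
\]
Multiply by $p(u)\psi(u)^{-1}$ and integrate over $N$; each term converges absolutely by Lemma~\ref{lem:conv}(a).
\end{proof}

\begin{lemma}\label{lem:B}
For $Z\in\mathfrak n_{\mathbb C}$, $p\in\mathcal P$ and $F\in\mathcal S(G\times G)$,
\[
I_p(\lambda^1_ZF)=\chi(Z)\,I_p(F)-I_{\partial_Zp}(F).
\]
\end{lemma}

\begin{proof}
By linearity let $Z\in\mathfrak n$. Fix $x$ and $g$, put $z_t=\exp(tZ)$ and $\varphi(u)=p(u)F(uxg,x)\psi(u)^{-1}$. The integral $\int_N\varphi(z_tu)\,du$ does not depend on $t$. The $t$-derivative of $\varphi(z_tu)$ is $\varphi'(z_tu)$, where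
\[
\varphi'(u)=\bigl[(\partial_Zp)(u)F(uxg,x)+p(u)(\lambda^1_ZF)(uxg,x)-\chi(Z)p(u)F(uxg,x)\bigr]\psi(u)^{-1}.
\]
By \eqref{eq:dominate}, $|\varphi'(z_tu)|$ is at most a constant times $\|z_tu\|^{-d_0}\le\|z_t\|^{d_0}\|u\|^{-d_0}$. Hence $\int_N\varphi'(u)\,du=0$; integrate over $x$.
\end{proof}

Apply Lemma~\ref{lem:B} to the terms of Lemma~\ref{lem:A} with $d_l\ge1$. The terms $\chi(Y_l)I_{pc_{X,l}}(F)$, in which the derivative falls on $\psi^{-1}$, add up to $I_{pc_X}(F)$. This is the term of highest weight when $X$ has degree at most $0$.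

\begin{lemma}\label{lem:key}
Let $X\in\mathfrak g_{-j}$ with $j\ge0$, and let $p\in\mathcal P_m$. Then $pc_X\in\mathcal P_{m+j+1}$, and
\begin{equation}\label{eq:key}
I_{pc_X}(F)=-\sum_{d_l\le0}I_{pc_{X,l}}(\lambda^1_{Y_l}F)+\sum_{d_l\ge1}I_{\partial_{Y_l}(pc_{X,l})}(F)-I_p(\lambda^2_XF),
\end{equation}
where every polynomial on the right has weight at most $m+j$.
\end{lemma}

\begin{proof}
The identity was just derived. For the weights use Lemma~\ref{lem:weights}. In the first sum, $pc_{X,l}$ has weight $m+j+d_l\le m+j$. In the second, $\partial_{Y_l}(pc_{X,l})$ has weight $(m+j+d_l)-d_l=m+j$. In the last term, $p$ has weight $m\le m+j$, since $j\ge0$.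
\end{proof}

For $\mathrm{SL}_2(\mathbb R)$ and $X=H$, we have $\operatorname{Ad}(u_t)H=H-2tE_{12}$, where $E_{ab}$ denotes a matrix unit. So $c_H=-2i\xi t$, and \eqref{eq:key} with $p=t^m$ is \eqref{eq:sl2rec}.

\section{The ideal generated by the $c_X$}\label{sec:ideal}

Lemma~\ref{lem:key} lowers the weight of any multiple of a polynomial $c_X$ with $X\in\mathfrak g_{-j}$, $j\ge0$. Let $J\subset\mathcal P$ be the ideal generated by these $c_X$. They have positive weight, so $J\subset\mathcal P_+$, and we need the reverse inclusion.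

\begin{example}\label{ex:sl3}
Let $G=\mathrm{SL}_3(\mathbb R)$ and
\[
u=\begin{pmatrix}1&t_1&t_3\\0&1&t_2\\0&0&1\end{pmatrix},\qquad u^{-1}=\begin{pmatrix}1&-t_1&t_1t_2-t_3\\0&1&-t_2\\0&0&1\end{pmatrix},\qquad\psi(u)=e^{i(\xi_1t_1+\xi_2t_2)},
\]
so that $\chi(Z)=i(\xi_1Z_{12}+\xi_2Z_{23})$. If $u=\exp(v_1E_{12}+v_2E_{23}+v_3E_{13})$, then $t_1=v_1$, $t_2=v_2$, $t_3=v_3+v_1v_2/2$. So $\mathcal P=\mathbb C[t_1,t_2,t_3]$ with weights $1,1,2$. For $X=\operatorname{diag}(h_1,h_2,h_3)$, the $(1,2)$ and $(2,3)$ entries of $uXu^{-1}$ give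
\[
c_X=-i\bigl(\xi_1(h_1-h_2)t_1+\xi_2(h_2-h_3)t_2\bigr),
\]
so $t_1,t_2\in J$ if $\xi_1\xi_2\ne0$. The matrix $uE_{21}u^{-1}$ is the second column of $u$ times the first row of $u^{-1}$:
\[
uE_{21}u^{-1}=\begin{pmatrix}t_1&-t_1^2&t_1(t_1t_2-t_3)\\1&-t_1&t_1t_2-t_3\\0&0&0\end{pmatrix},\qquad c_{E_{21}}=-i\xi_2t_3+i\bigl(\xi_2t_1t_2-\xi_1t_1^2\bigr).
\]
Hence $t_3\in J$ too, and $J=\mathcal P_+$. Solving \eqref{eq:key} for $I_{pt_3}(F)$ produces terms with the polynomials $pt_1t_2$, $pt_1^2$ and, from the diagonal entries, $pt_1$; none of them has smaller degree than $pt_3$. In terms of weight, $pt_1$ is smaller than $pt_3$, while $pt_1t_2$ and $pt_1^2$ have the same weight and are multiples of $t_1$, which the diagonal $X$ handle.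
\end{example}

In the example, what matters is the linear part of $c_X$. To compute it in general we represent $\chi$ by an element of $\mathfrak g_{\mathbb C}$. Let $\langle\,,\rangle$ be a nondegenerate symmetric bilinear form on $\mathfrak g_{\mathbb C}$ that is invariant, $\langle[X,Y],Z\rangle=\langle X,[Y,Z]\rangle$: take the orthogonal sum of the Killing form of the derived algebra and any nondegenerate form on the center. Invariance under $\mathfrak t_{\mathbb C}$ makes $\mathfrak g^\beta$ orthogonal to $\mathfrak t_{\mathbb C}$ and to $\mathfrak g^{\beta'}$ unless $\beta'=-\beta$, so the form pairs $\mathfrak g^\beta$ with $\mathfrak g^{-\beta}$ and $\mathfrak g_j$ with $\mathfrak g_{-j}$ perfectly. Let $e_-\in\mathfrak g_{-1}$ be the element with $\chi=\langle e_-,\cdot\rangle$, and write $e_-=\sum_{\gamma\in\Delta}f_\gamma$ with $f_\gamma\in\mathfrak g^{-\gamma}$. Then $f_\gamma\neq0$ if and only if $\chi$ is nonzero on $\mathfrak g^\gamma$. For $X\in\mathfrak g_{-j}$, $j\ge0$, invariance and $\langle e_-,X\rangle=0$ give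
\begin{equation}\label{eq:orbit}
c_X(\exp V)=\bigl\langle e^{-\operatorname{ad}V}e_--e_-,\,X\bigr\rangle=\bigl\langle[e_-,V],X\bigr\rangle+\sum_{r\ge2}\frac{(-1)^r}{r!}\bigl\langle(\operatorname{ad}V)^re_-,X\bigr\rangle .
\end{equation}
Thus the $c_X$ are the linear coordinates of the map $u\mapsto\operatorname{Ad}(u^{-1})e_--e_-$ from $N$ to $\bigoplus_{j\ge0}\mathfrak g_j$, whose differential at $1$ is $V\mapsto[e_-,V]$.

\begin{lemma}\label{lem:inj}
If $\psi$ is nondegenerate, then $\operatorname{ad}e_-:\mathfrak g_{j+1}\to\mathfrak g_j$ is injective for every $j\ge0$.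
\end{lemma}

\begin{proof}
We complete $e_-$ to an $\mathfrak{sl}_2$-triple. For $\gamma\in\Delta$ let $\gamma^\vee\in\mathfrak t_{\mathbb C}$ be the coroot, which spans $[\mathfrak g^\gamma,\mathfrak g^{-\gamma}]$. The Cartan matrix is invertible, so there is $h=\sum_\gamma\kappa_\gamma\gamma^\vee$ with $\gamma'(h)=2$ for all $\gamma'\in\Delta$; then $\operatorname{ad}h$ acts on $\mathfrak g_j$ by $2j$. By Lemma~\ref{lem:chi} each $f_\gamma$ is nonzero, so there is $e_\gamma\in\mathfrak g^\gamma$ with $[e_\gamma,f_\gamma]=\gamma^\vee$. For $\gamma\ne\gamma'$ in $\Delta$, the difference $\gamma-\gamma'$ is neither a root nor zero, so $[e_\gamma,f_{\gamma'}]=0$. Hence $e_+=\sum_\gamma\kappa_\gamma e_\gamma\in\mathfrak g_1$ satisfies $[e_+,e_-]=h$.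

Write $E_\pm=\operatorname{ad}e_\pm$, so that $E_-E_+=E_+E_--\operatorname{ad}h$. Let $Z\in\mathfrak g_{j+1}$ satisfy $E_-Z=0$, and put $\mu=2(j+1)>0$. Since $\operatorname{ad}h$ acts on $E_+^{r-1}Z$ by $\mu+2(r-1)$, induction on $r\ge1$ gives
\[
E_-E_+^rZ=-r(\mu+r-1)\,E_+^{r-1}Z .
\]
The coefficient is never zero, so $E_+^rZ=0$ implies $E_+^{r-1}Z=0$. As $E_+^rZ\in\mathfrak g_{j+1+r}$ vanishes for large $r$, we get $Z=0$.
\end{proof}

An element $e_-\in\mathfrak g_{-1}$ with all $f_\gamma\neq0$ is a regular nilpotent element; Lemma~\ref{lem:inj} is the only property of it that we use.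

\begin{lemma}\label{lem:ideal}
If $\psi$ is nondegenerate, then $J=\mathcal P_+$. Consequently, for $m\ge1$ every element of $\mathcal P_m$ is a finite sum of products $p'c_X$ with $X\in\mathfrak g_{-j}$, $j\ge0$, and $p'\in\mathcal P_{m-j-1}$.
\end{lemma}

\begin{proof}
For $X\in\mathfrak g_{-j}$, $j\ge0$, let $\ell_X(V)=\langle[e_-,V],X\rangle$. The terms with $r\ge2$ in \eqref{eq:orbit} are homogeneous of ordinary degree $r$ in $V$, so $c_X-\ell_X\in\mathcal P_+^2$. The form $\ell_X$ depends only on the component of $V$ in $\mathfrak g_{j+1}$. If $Z\in\mathfrak g_{j+1}$ satisfies $\ell_X(Z)=0$ for all $X\in\mathfrak g_{-j}$, then $[e_-,Z]\in\mathfrak g_j$ is orthogonal to $\mathfrak g_{-j}$, so $[e_-,Z]=0$ and $Z=0$ by Lemma~\ref{lem:inj}. Hence the $\ell_X$ with $X\in\mathfrak g_{-j}$ span the dual of $\mathfrak g_{j+1}$, and all the $\ell_X$ together span $\mathfrak n_{\mathbb C}^*$. Since $\mathcal P_+=\mathfrak n_{\mathbb C}^*\oplus\mathcal P_+^2$, we obtain $\mathcal P_+=J+\mathcal P_+^2$.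

The generators of $J$ are homogeneous for the weight, so taking components of weight $m\ge1$ gives
\[
\mathcal P_m=(J\cap\mathcal P_m)+\sum_{\substack{m_1+m_2=m\\ m_1,m_2\ge1}}\mathcal P_{m_1}\mathcal P_{m_2}.
\]
For $m=1$ the sum is empty, and for $m\ge2$ each $m_1$ is smaller than $m$; by induction $\mathcal P_m\subset J$. For the last assertion, write $p\in\mathcal P_m$ as a combination of generators and keep the components of weight $m$.
\end{proof}

\begin{remark}
If $\chi$ vanishes on $\mathfrak g^\gamma$ for some $\gamma\in\Delta$, then $f_\gamma=0$ and $[e_-,\mathfrak g^\gamma]=0$. By \eqref{eq:orbit} all $c_X$ vanish on the line $\mathfrak g^\gamma\subset\mathfrak n_{\mathbb C}$, so $J\ne\mathcal P_+$.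
\end{remark}

\begin{proof}[Proof of Proposition~\ref{prop:remove}]
By linearity we may take $p\in\mathcal P_m$, and we argue by induction on $m$. For $m=0$, $p$ is a constant and $D_p=p$. For $m\ge1$, Lemma~\ref{lem:ideal} reduces us to $p=p'c_X$ with $X\in\mathfrak g_{-j}$, $j\ge0$, $p'\in\mathcal P_{m-j-1}$. By Lemma~\ref{lem:key}, $I_p(F)$ is a finite sum of terms $I_{p''}(DF)$, where $p''$ has weight at most $m-1$, $D\in\mathcal D$, and $p''$ and $D$ do not depend on $F$. By induction each term equals $\Phi_{D_{p''}DF}$, and $D_p$ is the sum of the operators $D_{p''}D$.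
\end{proof}

With Section~\ref{sec:reduction}, this completes the proof of Theorems~\ref{thm:main} and~\ref{thm:strong}(a).

\section{Degenerate characters}\label{sec:degenerate}

Let $\psi$ be trivial on $U_\alpha$. If $\psi$ is trivial on all of $N$, any $W\ge0$ makes the integrand $W(xg)\overline{W(x)}$ nonnegative, and no cancellation can occur. In general $\psi$ still oscillates along the other simple roots. We use coordinates on an open subset of $G$ in which right translation by $U_\alpha$ does not move the coordinate that carries the oscillation; the phases of $W(xg)$ and $W(x)$ are then equal.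

\begin{proof}[Proof of Theorem~\ref{thm:strong}(b)]
Let $Q=MN_Q\supset B$ be the standard parabolic subgroup attached to $\alpha$: its Levi factor $M\supset T$ is the centralizer of the identity component of $\ker\alpha\subset S$, and $M\cap N=U_\alpha$. Let $\bar B=T\bar N$ be the opposite Borel subgroup, $\bar N_Q\subset\bar N$ the unipotent radical of the parabolic subgroup opposite to $Q$, and $\bar B_M=\bar B\cap M$. We recall that $M$ normalizes $N_Q$ and $\bar N_Q$, that $N=N_Q\rtimes U_\alpha$ and $\bar B=\bar B_M\ltimes\bar N_Q$, and that the product maps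
\[
N\times\bar B\to G,\qquad N_Q\times M\times\bar N_Q\to G
\]
are diffeomorphisms onto open subsets. In particular $N\bar B\subset N_QM\bar N_Q$, and $U_\alpha\times\bar B_M\to M$ is injective.

\emph{The function $W$.} Choose nonnegative $\beta\in C_c^\infty(\bar B_M)$ and $\theta\in C_c^\infty(\bar N_Q)$, both positive at $1$, and $\eta\in C_c^\infty(N)$ with $\int_N\eta(u)\,du=1$. Define $f\in C_c^\infty(G)\subset\mathcal S(G)$ by
\[
f(u_0b\bar v)=\eta(u_0)\psi(u_0)\beta(b)\theta(\bar v)\qquad(u_0\in N,\ b\in\bar B_M,\ \bar v\in\bar N_Q)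
\]
and $f=0$ off $N\bar B$. Let $W=W_f$. Then $W=0$ off $N\bar B$, and
\[
W(u_0b\bar v)=\int_N\eta(uu_0)\psi(uu_0)\psi(u)^{-1}\,du\;\beta(b)\theta(\bar v)=\psi(u_0)\beta(b)\theta(\bar v).
\]
Define $w:M\to[0,\infty)$ by $w(u'b)=\beta(b)$ for $u'\in U_\alpha$, $b\in\bar B_M$, and $w=0$ off $U_\alpha\bar B_M$. We claim that
\begin{equation}\label{eq:Wcell}
W(vz\bar v)=\psi(v)\,w(z)\,\theta(\bar v)\qquad(v\in N_Q,\ z\in M,\ \bar v\in\bar N_Q).
\end{equation}
If $z=u'b\in U_\alpha\bar B_M$, the left side is $\psi(vu')\beta(b)\theta(\bar v)$, and $\psi(u')=1$; this is where the hypothesis on $\psi$ is used. If $z\notin U_\alpha\bar B_M$, then $vz\bar v\notin N\bar B=N_Q(U_\alpha\bar B_M)\bar N_Q$ by uniqueness of the $M$-component, and both sides vanish.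

\emph{Positivity.} Let $g\in U_\alpha$ and $\phi_g(x)=W(xg)\overline{W(x)}$, a left $N$-invariant function. If $x\notin N_QM\bar N_Q$, then $W(x)=0$. If $x=vz\bar v$, then $xg=v\,(zg)\,(g^{-1}\bar vg)$ with $zg\in M$ and $g^{-1}\bar vg\in\bar N_Q$, so \eqref{eq:Wcell} gives
\[
\phi_g(x)=w(zg)\,\theta(g^{-1}\bar vg)\,w(z)\,\theta(\bar v)\ge0 .
\]
Thus $\phi_g\ge0$ on $G$, and it suffices to bound $\phi_g$ from below on a set that is not too small.

\emph{Passing from $N\backslash G$ to $G$.} Since $W$ is continuous on the open set $N\bar B$ and $W(1)>0$, there is a compact neighborhood $\Omega$ of $1$ with $|W|\ge c_0>0$ on $\Omega$. Let $C_1$ be the measure of $N\cap\Omega\Omega^{-1}$ in $N$; it is finite and positive, as this set is a compact neighborhood of $1$ in $N$. If $u_0x$ and $ux$ lie in $\Omega$, then $uu_0^{-1}\in N\cap\Omega\Omega^{-1}$. So $\{u\in N:ux\in\Omega\}$ has measure at most $C_1$ for every $x$, and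
\[
\int_\Omega\phi_g(x)\,dx=\int_{N\backslash G}\phi_g(x)\operatorname{vol}\{u\in N:ux\in\Omega\}\,dx\le C_1\,\langle R(g)W,W\rangle .
\]

\emph{The lower bound.} Suppose that $x\in\Omega$ and $g^{-1}xg\in\Omega$. Since $g\in N$ and $|\psi|=1$, we have $|W(xg)|=|W(g\cdot g^{-1}xg)|=|W(g^{-1}xg)|\ge c_0$, and so $\phi_g(x)\ge c_0^2$. Use the norm $|Y|=n\max_{i,j}|d\tau(Y)_{ij}|$ on $\mathfrak g$. From $d\tau(\operatorname{Ad}(g^{-1})Y)=\tau(g^{-1})\,d\tau(Y)\,\tau(g)$ we get $|\operatorname{Ad}(g^{-1})Y|\le\|g\|^2|Y|$. Choose $r_0>0$ such that $\exp$ is a diffeomorphism from a neighborhood of the ball $\{|Y|\le r_0\}$ onto an open set and maps this ball into $\Omega$; on the ball, Haar measure has a density bounded below by a positive constant. If $|Y|\le r_0\|g\|^{-2}$, then $x=\exp Y$ and $g^{-1}xg=\exp(\operatorname{Ad}(g^{-1})Y)$ both lie in $\Omega$. These $x$ form a set of measure at least $c_1\|g\|^{-d}$, with $d=2\dim\mathfrak g$ and $c_1>0$ independent of $g$. Therefore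
\[
\langle R(g)W,W\rangle\ge C_1^{-1}c_0^2\,c_1\,\|g\|^{-d}\qquad(g\in U_\alpha).
\]
The group $U_\alpha$ is closed in $G$ and not compact, so $\|g\|$ is unbounded on it. Hence $\|g\|^{d+1}\langle R(g)W,W\rangle$ is unbounded, and the coefficient is not in $\mathcal S(G)$.
\end{proof}

\begin{thebibliography}{9}

\bibitem{BP}
Rapha\"el Beuzart-Plessis, \emph{Introduction to the relative Langlands program}, arXiv:2509.18062 (2025).

\bibitem{Wallach}
Wallach, \emph{Real Reductive Groups I}.

\end{thebibliography}
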